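# Forced Out-Degrees in Branching Decompositions of Digraphs

## 1. Seven vertices, twelve arcs

Take a vertex $y$ and two paths $a_1,a_2,a_3$ and $b_1,b_2,b_3$. Put in the arcs
$$a_3\to a_2\to a_1\to y,\qquad b_3\to b_2\to b_1\to y,$$
which run along the two paths toward $y$, and the six "spokes" $y\to a_i$, $y\to b_i$ for $i=1,2,3$. This digraph has seven vertices and twelve arcs. The vertices $y,a_1,a_2,b_1,b_2$ have in-degree $2$, and $a_3,b_3$ have in-degree $1$.

Let us color the arcs red and blue so that, in each color, every vertex has in-degree at most $1$ and there is no cycle, even after we forget the directions of the arcs. (Two arcs joining the same two vertices count as a cycle of length $2$.)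

The vertex $y$ is entered by two arcs, so one is red and one is blue. Say $a_1\to y$ is red and $b_1\to y$ is blue. Now follow the $a$-path.

* The spoke $y\to a_1$ cannot be red, because together with $a_1\to y$ it would close a red cycle. So it is blue, and therefore $a_2\to a_1$ is red.
* The spoke $y\to a_2$ cannot be red, because $y\to a_2\to a_1\to y$ would be a red cycle. So it is blue, and therefore $a_3\to a_2$ is red.
* The spoke $y\to a_3$ cannot be red, because $y\to a_3\to a_2\to a_1\to y$ would be a red cycle. So it is blue.

By the same argument on the other side, the $b$-path is blue and all spokes $y\to b_i$ are red. The coloring is thus unique up to exchanging the colors, and it does work: red consists of the path $a_3\to a_2\to a_1\to y$ followed by the star from $y$ to $b_1,b_2,b_3$, and blue is its mirror image. In *both* colors, $y$ has out-degree $3$.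

Nothing is special about $3$. With paths of length $p$ the same induction forces out-degree $p$ at $y$ in both colors. So a digraph may split into two acyclic pieces of in-degree at most $1$ and yet leave no freedom to keep out-degrees small in either piece.

How dense is this example? Any set consisting of $y$ and $q$ other vertices spans at most $q$ spokes and at most $q$ path arcs, so at most $2q$ arcs, and the full vertex set attains $2q$. We shall see that the value $2$ of this ratio is exactly the most that a decomposition into two such pieces allows. So we have been testing an extreme case. If we ask for a little less density, do we gain control over the out-degrees in one of the pieces?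

## 2. Branchings, fractional arboricity, and the statement $S(k,d)$

Throughout, digraphs are finite and may have multiple arcs but no loops. A **decomposition** of $D$ is a collection of arc-disjoint subdigraphs whose union is $D$. We write $\Delta^-(D)$ and $\Delta^+(D)$ for the maximum in-degree and the maximum out-degree.

**Definition (branching).** A branching is a digraph whose underlying graph is a forest and in which every vertex has in-degree at most $1$.

For example, the red arcs of Section 1 form a branching. A directed triangle does not, although all its in-degrees are $1$. The digraph $u\to w\leftarrow v$ does not either, although it is a forest.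

**Definition (fractional arboricity).**
$$\gamma(D)=\max_{H\subseteq D,\ |V(H)|>1}\frac{|A(H)|}{|V(H)|-1}.$$

This depends only on the underlying graph. A forest with at least one edge has $\gamma=1$. A directed triangle has $\gamma=3/2$: the whole triangle gives $3/2$, and two vertices give $1$. The digraph of Section 1 has $\gamma=2$: sets with $y$ were counted there, and a set without $y$ spans a forest.

For $X\subseteq V(D)$ let $A(X)$ be the set of arcs with both ends in $X$. For a number $g\ge 0$,
$$\gamma(D)\le g\iff |A(X)|\le g\,(|X|-1)\ \text{ for all nonempty } X\subseteq V(D). \tag{1}$$
Indeed, a subdigraph $H$ has at most $|A(V(H))|$ arcs, so only induced subdigraphs matter, and for $|X|=1$ both sides of the inequality are $0$ because there are no loops. (If $D$ has one vertex, it has no arcs and everything below is trivial. We read $\gamma(D)\le g$ as true in that case.)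

We use one theorem about branchings as a black box.

**Frank's theorem (1979).** A digraph $D$ decomposes into $k$ branchings if and only if $\Delta^-(D)\le k$ and $\gamma(D)\le k$.

One direction is immediate: $k$ branchings contribute at most $k$ entering arcs at each vertex, and at most $k(|X|-1)$ arcs inside $X$.

We also use the max-flow min-cut theorem, the fact that a network with integer capacities has an integral maximum flow, and the fact that if all vertices of a digraph are reachable from $r$, then it contains a **spanning arborescence** rooted at $r$, that is, a spanning tree in which every vertex other than $r$ has in-degree $1$ and $r$ has in-degree $0$.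

Now the question. It comes from Hui Gao and Daqing Yang, "Digraph analogues for the Nine Dragon Tree Conjecture", arXiv:2201.10791 (2022).

**Statement $S(k,d)$**, for positive integers $k,d$. If $D$ is a digraph with
$$\gamma(D)\le k+\frac{d-k}{d+1}\qquad\text{and}\qquad \Delta^-(D)\le k+1,$$
then $D$ decomposes into $k+1$ branchings $B_1,\dots,B_k,B_{k+1}$ with $\Delta^+(B_{k+1})\le d$.

Is $S(k,d)$ true for all $k$ and $d$? It helps to have the bound in three forms:
$$k+\frac{d-k}{d+1}=\frac{d(k+1)}{d+1}=k+1-\frac{k+1}{d+1}. \tag{2}$$
The last form is below $k+1$, so by Frank's theorem *some* decomposition into $k+1$ branchings always exists. The question is only about the bound $d$. As $d$ grows, the hypothesis weakens toward $\gamma(D)\le k+1$, where Section 1 (with $k=1$) shows that no bound is possible.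

The answer will be: $S(k,d)$ is true for $d\le k$, and false for $d\ge k+2$ when $k\ge2$ and for $d\ge4$ when $k=1$. The remaining cases, $d=k+1$ for $k\ge1$ and $(k,d)=(1,3)$, are not settled by what follows.

**The case $k=d=1$ by hand.** Here $\gamma(D)\le1$, so $D$ is an oriented forest, and $\Delta^-(D)\le2$. Root every component. At each vertex $v$ of in-degree $2$, at least one of the two entering arcs comes from a child of $v$, since $v$ has at most one parent. Choose one such arc and put it in $B_2$. Then $B_2$ has in-degrees at most $1$, and its out-degrees are at most $1$ because a chosen arc goes from a vertex to its only parent. The remaining arcs $B_1$ have in-degree at most $1$ everywhere. Both are forests, so $S(1,1)$ holds.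

The by-hand proof used that there are no cycles at all. For larger $d$ we need a way to choose $B_{k+1}$ without a tree structure.

## 3. Extracting one branching of bounded out-degree by flows

A sensible plan is this: first find a branching $B$ with $\Delta^+(B)\le d$ that takes an arc at every vertex of in-degree $k+1$. Then $D-A(B)$ has in-degrees at most $k$, and one hopes to decompose it into $k$ branchings. The first half of the plan always succeeds.

**Theorem 1.** For all positive integers $k,d$: if $\gamma(D)\le k+\frac{d-k}{d+1}$ and $\Delta^-(D)\le k+1$, then $D$ decomposes into a branching $B$ with $\Delta^+(B)\le d$ and $k$ digraphs of maximum in-degree at most $1$.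

*Proof.* Let $V=V(D)$ and $n=|V|$.

**Step 1: make all in-degrees equal.** The purpose is to turn the hypothesis on $\gamma$ into a statement about cuts. Form $D^+$ by adding a new vertex $r$ and, for each $v\in V$, exactly $k+1-d^-_D(v)$ arcs from $r$ to $v$. Now every $v\in V$ has in-degree exactly $k+1$ in $D^+$. For nonempty $X\subseteq V$ let $\varrho(X)$ be the number of arcs of $D^+$ that enter $X$ from outside. The in-degrees in $X$ add up to $(k+1)|X|$, and the arcs counted there that do not enter from outside are exactly those in $A(X)$. With (1) and (2),
$$\varrho(X)=(k+1)|X|-|A(X)|\ \ge\ (k+1)|X|-\frac{d(k+1)}{d+1}(|X|-1)=\frac{k+1}{d+1}\bigl(|X|+d\bigr).$$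
Put $c=\frac{d+1}{k+1}$. Then
$$c\,\varrho(X)\ge |X|+d\ge|X|. \tag{3}$$

As a check, take the directed triangle with $k=1$, $d=3$. Here $\gamma=\frac32$ equals the bound in (2), $c=2$, and $\varrho(X)=2|X|-|A(X)|$ is $2,3,3$ for $|X|=1,2,3$. So $c\,\varrho(X)$ is $4,6,6$, against $|X|+3=4,5,6$.

**Step 2: a fractional flow that passes little through each vertex.** We want a flow from $r$ that delivers one unit to each vertex while no vertex forwards more than $d$. Add a sink $t$ and an arc $vt$ of capacity $1$ for each $v\in V$. Give each arc of $D^+$ capacity $c$, and let $r$ be the source. A cut whose sink side is $X\cup\{t\}$, with $X\subseteq V$ nonempty, has capacity $c\,\varrho(X)+|V\setminus X|$, which is at least $|X|+|V\setminus X|=n$ by (3). For $X=\emptyset$ the capacity is exactly $n$. By max-flow min-cut there is a flow of value $n$, and it must saturate every arc $vt$. Each $v$ is entered by $k+1$ arcs of capacity $c$, so its inflow is at most $c(k+1)=d+1$. Of this, exactly $1$ goes to $t$. Hence $v$ sends at most $d$ along arcs of $D$. This is why $c$ was chosen as it was.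

**Step 3: an integral flow with the same property.** We need integer values so that "flow at most $d$" will mean "at most $d$ arcs". The capacities $c$ need not be integers, so we record only the conclusion of Step 2 in a new network. Split each $v\in V$ into $v^{\mathrm{in}}$ and $v^{\mathrm{out}}$. Each arc $uv$ of $D$ becomes $u^{\mathrm{out}}v^{\mathrm{in}}$ and each arc $rv$ becomes $rv^{\mathrm{in}}$, all with capacity $d+1$. Add arcs $v^{\mathrm{in}}t$ of capacity $1$ and arcs $v^{\mathrm{in}}v^{\mathrm{out}}$ of capacity $d$. The flow of Step 2 is a flow of value $n$ here: it puts at most $c\le d+1$ on each arc of $D^+$, and at most $d$ passes from $v^{\mathrm{in}}$ to $v^{\mathrm{out}}$. All capacities are integers, and the arcs into $t$ have total capacity $n$, so there is an integral flow $f$ of value $n$. Undoing the splitting, $f$ sends exactly one unit from each $v$ to $t$ and a total of at most $d$ from $v$ along arcs of $D$.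

**Step 4: read off the branching.** The purpose is to turn the support of $f$ into a tree. Let $E=\{e\in A(D^+): f(e)>0\}$. Every vertex of $V$ is reachable from $r$ along $E$. Otherwise let $Y\neq\emptyset$ be the set of unreachable vertices. No arc of $E$ enters $Y$ from outside, so no flow enters $Y$, yet $Y$ sends $|Y|>0$ units to $t$. This contradicts conservation. So $E$ contains a spanning arborescence $T$ of $D^+$ rooted at $r$. Let $B=T-r$. It is a branching. Each arc of $E$ carries at least one unit, so the out-degree of $v$ in $B$ is at most the total flow that $v$ sends along arcs of $D$, which is at most $d$. Hence $\Delta^+(B)\le d$.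

**Step 5: the leftover has in-degree at most $k$.** This lets us distribute the remaining arcs. Let $D'=D-A(B)$. For each $v\in V$, $T$ uses exactly one of the $k+1$ arcs of $D^+$ entering $v$. If this arc lies in $D$, then $v$ has in-degree $d_D^-(v)-1\le k$ in $D'$. If it comes from $r$, then at least one arc $rv$ exists, so $d^-_D(v)\le k$ already. Thus $\Delta^-(D')\le k$. At each vertex give its at most $k$ entering arcs different labels from $1,\dots,k$. The $k$ label classes are digraphs of maximum in-degree at most $1$. $\square$

## 4. The leftover may contain cycles

If we could apply Frank's theorem to $D'=D-A(B)$, we would be done. We have $\Delta^-(D')\le k$, so what is missing is $\gamma(D')\le k$. For small $d$ it comes for free.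

**Theorem 2.** If $d\le k$, then $S(k,d)$ is true.

*Proof.* Take $B$ and $D'=D-A(B)$ from the proof of Theorem 1, so that $\Delta^+(B)\le d$ and $\Delta^-(D')\le k$. Since $D'\subseteq D$,
$$\gamma(D')\le\gamma(D)\le\frac{d(k+1)}{d+1}\le k,$$
where the last inequality says $dk+d\le dk+k$, that is, $d\le k$. By Frank's theorem $D'$ decomposes into $k$ branchings $B_1,\dots,B_k$. Put $B_{k+1}=B$. $\square$

For $d>k$ the last inequality fails, and then the argument has nothing to say about $\gamma(D')$. The directed triangle with $k=1$, $d=3$ shows that the loss is real. Each vertex has in-degree $1$, so $D^+$ has one arc from $r$ to each vertex. The flow may send one unit along each of these three arcs. Then $T$ consists of the three arcs from $r$, the branching $B$ has no arcs, and $D'$ is the whole triangle: in-degree $1$, but $\gamma(D')=\frac32>1$. Here a better choice of $B$ (a single arc of the triangle) repairs everything. In general the leftover parts must be kept acyclic at the same time, and Theorem 1 says that acyclicity of these $k$ parts is the only thing that can fail.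

Section 1 is a case where acyclicity is what forces large out-degrees, at density $k+1$. So we now try to build such a digraph at smaller density.

## 5. Full in-degree forces out-degree at $y$

Let us isolate what happened in Section 1. Suppose $D$ is decomposed into $k+1$ branchings and a vertex has in-degree exactly $k+1$. Then exactly one of its entering arcs lies in each branching. Now let $K$ be a nonempty set of such vertices. If some branching had, at each vertex of $K$, its entering arc with tail in $K$, then we could walk backward inside $K$ forever and would close a directed cycle. So *every branching must enter $K$ from outside*. In Section 1, with $K=\{y,a_1,\dots,a_i,b_1,\dots,b_i\}$ and $i<3$, only two arcs enter $K$ from outside, one at $a_i$ and one at $b_i$. Each color must use one of them, so each color needs a spoke at the other of the two vertices.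

To lower the density while keeping full in-degree, we mix two kinds of vertices. Vertices of a set $L$ receive $k$ parallel spokes from $y$ and one arc from a single child, as in Section 1. Vertices of a set $M$ receive no spokes, so they need $k+1$ children. The vertices in $M$ contribute fewer arcs, at the cost of making the tree branch.

**Construction.** Fix $k\ge1$, $h\ge2$ and $p\ge2$. Let $\mathcal T$ be the rooted tree with root $y$ (depth $0$) and all leaves at depth $ph$, in which a non-leaf vertex of depth $i$ has exactly one child if $i>0$ and $h\mid i$, and exactly $k+1$ children otherwise. Let $L$ be the set of vertices whose depth is a positive multiple of $h$, and $M$ the set of vertices whose depth is not a multiple of $h$. So the vertex set is the disjoint union of $\{y\}$, $L$ and $M$. The arcs of $D$ are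

* one *tree arc* from each $v\neq y$ to its parent;
* exactly $k$ parallel arcs (*spokes*) from $y$ to each $u\in L$.

The root $y$ and each vertex of $M$ have in-degree $k+1$, from their children. A vertex of $L$ of depth less than $ph$ has in-degree $1+k$. A leaf has in-degree $k$. So $\Delta^-(D)=k+1$, and every vertex of depth less than $ph$ has in-degree exactly $k+1$. Setting $h=1$ and $k=1$ in the recipe would give back the digraph of Section 1.

**Lemma 1.** In every decomposition of $D$ into branchings $B_1,\dots,B_{k+1}$, the out-degree of $y$ in each $B_j$ is at least $p-1$.

*Proof.* Fix $j$ and $i\in\{1,\dots,p-1\}$. The aim is to show that $B_j$ contains a spoke to a vertex of depth $ih$. Since different $i$ give different spokes, this proves the lemma.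

Let $K_i$ be the set of vertices of depth at most $ih$. As $ih<ph$, every vertex of $K_i$ has in-degree exactly $k+1$ in $D$, and hence exactly one entering arc in each of the $k+1$ branchings. Suppose $B_j$ contains no arc from $y$ to a vertex of depth $ih$, and choose some $j'\neq j$, which exists because $k+1\ge2$.

Let $u$ have depth $ih$. Its entering arcs are the $k$ spokes from $y$ and one arc from its child. By assumption the $B_j$-arc entering $u$ is not a spoke, so it is the arc from the child. Hence the $B_{j'}$-arc entering $u$ is a spoke, and its tail $y$ lies in $K_i$. A vertex of depth less than $ih$ has all its in-neighbors in $K_i$: its children, and possibly $y$. So every vertex of $K_i$ is entered by an arc of $B_{j'}$ with tail in $K_i$. Following these arcs backward in the finite set $K_i$, we eventually repeat a vertex and obtain a directed cycle in $B_{j'}$, which contradicts that $B_{j'}$ is a branching. $\square$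

## 6. Reducing the density bound to a count of $L$ against $M$

It remains to see how small $\gamma(D)$ can be made. First a count shows what to expect. Every vertex other than $y$ sends one tree arc, and every vertex of $L$ receives $k$ spokes, so
$$\frac{|A(D)|}{|V(D)|-1}=1+k\,\frac{|L|}{|L|+|M|}.$$
The root of a complete $(k+1)$-ary tree with levels $0,\dots,h-1$ has $(k+1)^{h-1}$ leaves below it and $\frac{(k+1)^{h-1}-1}{k}$ non-leaves including itself. So if the non-leaves are in $M$ and the leaves in $L$, the ratio of $L$ to $M$ is slightly more than $k$, and it tends to $k$ as $h\to\infty$. Ratio $k$ gives density $1+\frac{k^2}{k+1}=k+\frac1{k+1}$. This is the number in the following theorem.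

**Theorem 3.** Let $k\ge1$ be an integer, $g>k+\frac1{k+1}$ a real number, and $N$ an integer. There is a digraph $D$ with $\gamma(D)\le g$, $\gamma(D)<k+1$, $\Delta^-(D)=k+1$ such that in every decomposition of $D$ into $k+1$ branchings, every one of the branchings has a vertex of out-degree at least $N$.

Such decompositions exist by Frank's theorem. Taking $p\ge\max(N+1,2)$ in the construction, Lemma 1 gives the statement about out-degrees. What is left is the bound on $\gamma(D)$, and for this we must control every vertex set, not only the whole digraph.

Since $k+\frac1{k+1}<k+1$, we may decrease $g$ if necessary and assume $g<k+1$. Write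
$$\theta=k+1-g,\qquad \lambda=\frac k\theta-1 .$$
Then $0<\theta<1-\frac1{k+1}=\frac k{k+1}$, and therefore $\lambda>k$.

For a vertex set (or subtree) $Z$ write $m(Z)$ and $\ell(Z)$ for its numbers of vertices in $M$ and in $L$.

**Lemma 2.** Suppose that every connected subtree $C$ of $\mathcal T$ satisfies
$$\ell(C)\le\lambda\,m(C)\ \text{ if } y\in C,\qquad \ell(C)\le\lambda\,m(C)+1\ \text{ if } y\notin C. \tag{4}$$
Then $\gamma(D)\le k+1-\theta=g$.

*Proof.* By (1) we must show $|A(X)|\le(k+1-\theta)(|X|-1)$ for each nonempty $X$. If $y\notin X$, then $A(X)$ contains only tree arcs, so $|A(X)|\le|X|-1\le g(|X|-1)$, since $g>k\ge1$.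

Let $y\in X$, and let $C_0\ni y$ and $C_1,\dots,C_s$ be the components of the forest $\mathcal T[X]$. This forest has $|X|-(s+1)$ edges, and $X$ contains $k\,\ell(X)$ spokes, so
$$|A(X)|=k\,\ell(X)+|X|-1-s,\qquad |X|-1=m(X)+\ell(X).$$
The inequality to be shown thus reads $k\,\ell(X)-s\le(k-\theta)(m(X)+\ell(X))$, which is
$$\theta\bigl(m(X)+\ell(X)\bigr)\le k\,m(X)+s. \tag{5}$$
Now use (4) on the components. For $C_0$, the inequality $\ell\le(\frac k\theta-1)m$ is the same as $\theta(m+\ell)\le km$. For $C_i$ with $i\ge1$, the inequality $\ell\le(\frac k\theta-1)m+1$ gives $\theta(m+\ell)\le km+\theta\le km+1$, because $\theta<1$. Adding these over $C_0,\dots,C_s$ gives (5): each of the $s$ components away from $y$ contributes one extra $1$. $\square$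

**A first success: $k=1$, $h=2$.** Take $\theta=\frac13$ and $\lambda=2$. A vertex of $L$ has its parent in $M$, and a vertex of $M$ has two children. If $C$ is a connected subtree containing $y$, each vertex of $L\cap C$ has its parent in $C$, so $\ell(C)\le2m(C)$. If $y\notin C$, the only vertex of $C$ whose parent is not in $C$ is the top one, so $\ell(C)\le2m(C)+1$. This is (4), so $\gamma(D)\le\frac53=2-\frac2{5+1}$, which is the bound (2) for $k=1$, $d=5$. With $p=7$, Lemma 1 forces out-degree at least $6$ at $y$ in both branchings, and $S(1,5)$ is false.

For $h=2$ this is the best we can do with $k=1$: in the whole digraph each vertex of $M$ has exactly two children in $L$, so $|L|=2|M|$ and the density equals $\frac53$. To bring the ratio close to $k$ we need large $h$, and comparing a vertex of $L$ only with its parent is no longer enough, since that comparison always gives the ratio $k+1$. We have to count over $h$ consecutive levels at once.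

## 7. Counting in blocks of $h$ levels

*Proof of Theorem 3.* Since $\lambda>k$, we can choose $h\ge2$ with
$$k+\frac{k+1}{h-1}\le\lambda. \tag{6}$$
Let $p\ge\max(N+1,2)$ and let $D$ be the digraph of Section 5. By Lemmas 1 and 2 it suffices to prove (4).

**Step 1: cut the tree into blocks.** The purpose is to get pieces in which all branching is $(k+1)$-fold. Delete from $\mathcal T$ all edges that join a vertex of $L$ to its child. The remaining components are the *blocks*. One block consists of all vertices of depth $0,\dots,h$, and its root is $y$. Every other block is rooted at a vertex of depth $jh+1$ for some $1\le j<p$ and consists of the descendants of that vertex (itself included) of depth $jh+1,\dots,(j+1)h$. Its root is in $M$ since $h\ge2$. In every block the non-leaves are exactly its vertices in $M\cup\{y\}$, and each of them has $k+1$ children, all in the block. The leaves are exactly its vertices in $L$.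

For instance, with $k=1$ and $h=3$ the top block has $1+2+4+8$ vertices, of which $6$ are in $M$ and $8$ in $L$. Every other block has $1+2+4$ vertices, of which $3$ are in $M$ and $4$ in $L$.

**Step 2: count edges inside one block.** We want an upper bound on $L$ with leading coefficient $k$. Let $C$ be a connected subtree of $\mathcal T$, and let $W\neq\emptyset$ be the intersection of $C$ with a block. As an intersection of two subtrees of a tree, $W$ is a subtree. Write $m'=m(W)$, $\ell'=\ell(W)$, and let $\varepsilon=1$ if $y\in W$ and $\varepsilon=0$ otherwise. Then $W$ has $m'+\ell'+\varepsilon-1$ edges. Each edge of $W$ joins a vertex of $W\cap(M\cup\{y\})$ to one of its $k+1$ children. Hence $m'+\ell'+\varepsilon-1\le(k+1)(m'+\varepsilon)$, that is,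
$$\ell'\le k\,m'+k\varepsilon+1. \tag{7}$$

**Step 3: absorb the constant when $W$ contains the root of its block.** The additive term in (7), which is at most $k+1$, must not accumulate over the many blocks that $C$ meets. We claim:
$$\text{if } W \text{ contains the root of its block, then } \ell'\le\lambda\,m'. \tag{8}$$
This is trivial if $\ell'=0$. Otherwise $W$ contains the whole path from the root of the block to some vertex of $L$ in the block. In the top block this path has its $M$-vertices at depths $1,\dots,h-1$. In a block rooted at depth $jh+1$ it has them at depths $jh+1,\dots,jh+h-1$. In both cases there are $h-1$ of them, so $m'\ge h-1$ and $1\le\frac{m'}{h-1}$. By (7) and (6),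
$$\ell'\le k\,m'+(k+1)\le k\,m'+(k+1)\frac{m'}{h-1}\le\lambda\,m'.$$

**Step 4: add up over the blocks.** It remains to see that $C$ contains the root of nearly every block it meets. Let $v$ be the vertex of $C$ closest to $y$. Since $C$ is connected, it contains the path from each of its vertices $w$ up to $v$. If $w$ lies in a block that does not contain $v$, this path leaves the block, and going upward it can leave only through the block's root. So $C$ contains the root of every block that it meets, except possibly the block containing $v$.

If $y\in C$, then $v=y$, which is the root of its own block. So (8) applies to every nonempty $W$, and summing over blocks gives $\ell(C)\le\lambda\,m(C)$.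

If $y\notin C$, then (8) applies to every block except possibly the one containing $v$. There $\varepsilon=0$, and (7) gives $\ell'\le k\,m'+1\le\lambda\,m'+1$. Summing gives $\ell(C)\le\lambda\,m(C)+1$.

This is (4). By Lemma 2, $\gamma(D)\le g<k+1$. We saw that $\Delta^-(D)=k+1$, and by Lemma 1 every branching in every decomposition into $k+1$ branchings has out-degree at least $p-1\ge N$ at $y$. $\square$

## 8. Which pairs $(k,d)$ are covered

**Corollary.** $S(k,d)$ fails whenever $k\ge2$, $d\ge k+2$, and whenever $k=1$, $d\ge4$.

*Proof.* Take $g=k+1-\frac{k+1}{d+1}$, the bound of $S(k,d)$ by (2), and $N=d+1$ in Theorem 3. The theorem applies when $g>k+\frac1{k+1}$. This means $\frac{k+1}{d+1}<\frac k{k+1}$, that is,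
$$d+1>\frac{(k+1)^2}{k}=k+2+\frac1k,\qquad\text{or}\qquad d>k+1+\frac1k.$$
For $k\ge2$ we have $0<\frac1k<1$, so the condition is $d\ge k+2$. For $k=1$ it is $d>3$. In these cases the digraph of Theorem 3 satisfies the hypotheses of $S(k,d)$, but in every decomposition into $k+1$ branchings every branching has a vertex of out-degree at least $d+1$. $\square$

In fact no other bound can take the place of $d$ in this range: for every $g>k+\frac1{k+1}$, the hypotheses $\gamma(D)\le g$ and $\Delta^-(D)\le k+1$ give no bound on the maximum out-degree of any of the $k+1$ branchings, because $N$ in Theorem 3 is arbitrary.

Here are explicit parameters, with $\theta=\frac{k+1}{d+1}$ and $p=d+2$, so that each branching has out-degree at least $d+1$ at $y$. In each case (6) holds.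

* $k=1$, $d=7$: $\theta=\frac14$, $\lambda=3$, and $h=2$ gives $1+\frac21=3$. Take $p=9$.
* $k=1$, $d=4$: $\theta=\frac25$, $\lambda=\frac32$, and $h=5$ gives $1+\frac24=\frac32$. Take $p=6$.
* $k=2$, $d=4$: $\theta=\frac35$, $\lambda=\frac73$, and $h=10$ gives $2+\frac39=\frac73$. Take $p=6$.

For $k=1$ these digraphs have no multiple arcs: there is one spoke to each vertex of $L$, and tree arcs point to parents, so no tree arc has tail $y$.

Theorem 2 and the Corollary leave exactly the cases $d=k+1$ with $k\ge1$, and $(k,d)=(1,3)$. These are the cases $d>k$ in which the bound (2) does not exceed $k+\frac1{k+1}$: for $d=k+1$ it equals $k+\frac1{k+2}$, and for $(1,3)$ it equals $\frac32=1+\frac12$. The digraphs of Section 5 cannot decide them. In a full block other than the top one, counting edges as in (7) with equality gives $\ell'=km'+1$, and in the top block $\ell'=km'+k+1$. So $|L|>k|M|$, and by the formula at the start of Section 6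
$$\gamma(D)\ge1+k\,\frac{|L|}{|L|+|M|}>1+\frac{k^2}{k+1}=k+\frac1{k+1}$$
for every choice of $h$ and $p$. In these cases Theorem 1 still applies: one branching of out-degree at most $d$ can be split off so that the rest decomposes into $k$ digraphs of in-degree at most $1$. Whether those $k$ parts can also be made acyclic is not settled here.
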